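# The pointwise and weak topologies on $C(K)$ are never homeomorphic for infinite $K$

## 1. Continuous functions on a convergent sequence

Let $S=\{0\}\cup\{1/k: k=1,2,\dots\}\subset\mathbb R$, a convergent sequence together with its limit. A continuous function on $S$ is the same thing as a convergent sequence of reals together with its limit, and every continuous linear functional on the Banach space $C(S)$ has the form
$$\lambda(f)=a_0f(0)+\sum_{k\ge1}a_kf(1/k),\qquad \sum_{k\ge 0}|a_k|<\infty .$$

There are two natural topologies on $C(S)$ that are weaker than the norm topology. The pointwise topology tests a function at finitely many points of $S$. The weak topology tests it against finitely many functionals $\lambda$ as above. Evaluation at a point is such a functional, so the weak topology is at least as fine as the pointwise one. It is strictly finer. Let $f_k$ take the value $4^k$ at the point $1/k$ and $0$ elsewhere. At each point of $S$ at most one $f_k$ is nonzero, so $f_k\to0$ pointwise. But for $\lambda(f)=\sum_k2^{-k}f(1/k)$ we have $\lambda(f_k)=2^k\to\infty$, so $(f_k)$ does not converge to $0$ weakly. The identity from the pointwise topology to the weak topology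 is not continuous.

The identity is only one map, however. Consider $f\mapsto\arctan\circ f$ from the pointwise topology to the weak topology. Since $S$ is countable, the pointwise topology is metrizable (it is inherited from $\mathbb R^S$), so continuity may be tested on sequences. If $f_m\to f$ pointwise, then $\arctan\circ f_m\to\arctan\circ f$ pointwise and all values are bounded by $\pi/2$. By dominated convergence for the series, $\lambda(\arctan\circ f_m)\to\lambda(\arctan\circ f)$ for every $\lambda$. So this map is continuous, and it is injective. Nonlinear continuous maps from the pointwise to the weak topology can therefore be quite rich. Could a cleverer nonlinear map be a homeomorphism?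

For a compact Hausdorff space $K$ write $C_p(K)$ for $C(K)$ with the pointwise topology (inherited from $\mathbb R^K$) and $C_w(K)$ for $C(K)$ with the weak topology. If $K$ is finite, both are $\mathbb R^{|K|}$ with its usual topology and the identity is a homeomorphism. The question of this lecture is: *is there an infinite compact Hausdorff $K$ such that $C_p(K)$ and $C_w(K)$ are homeomorphic?* The question comes from Mikołaj Krupski and Witold Marciszewski, "On the weak and pointwise topologies in function spaces II", arXiv:1608.03883 (2016). It is recorded as known that the answer is negative when $K$ is a metrizable $C$-space, in particular when $K$ is a finite-dimensional metrizable compactum. The notion of a $C$-space plays no role below. We shall prove that the answer is no for every infinite $K$.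

For $K=S$ there is a quick argument by first countability. The space $C_p(S)$ is metrizable, hence first countable. On the other hand, *the weak topology of an infinite-dimensional normed space $E$ is never first countable*. Suppose it were. Then there would be finite sets $A_k\subset E^*$ and numbers $\varepsilon_k>0$ such that the sets $\{e:|\psi(e)|<\varepsilon_k\text{ for }\psi\in A_k\}$ form a base at $0$. Given $\varphi\in E^*$, some such set lies in $\{|\varphi|<1\}$. Then $\varphi$ is bounded on the subspace $\bigcap_{\psi\in A_k}\ker\psi$, so it vanishes there, so $\varphi\in\operatorname{span}A_k$ by linear algebra. Thus $E^*=\bigcup_k\operatorname{span}A_k$ would be a countable union of finite-dimensional subspaces. Each of these is closed with empty interior, because $E^*$ is infinite-dimensional. This contradicts the Baire category theorem in the Banach space $E^*$.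

The same argument settles every infinite countable $K$. It stops exactly at uncountable $K$, because then $C_p(K)$ is not first countable either. Indeed, suppose the sets $\{f:|f|<\varepsilon_k\text{ on }F_k\}$, $F_k$ finite, formed a base at $0$. Pick $x\in K\setminus\bigcup_kF_k$. For every $k$ there is a continuous $f$ with $f=0$ on $F_k$ and $f(x)=1$, so no set of the base lies in $\{f:|f(x)|<1\}$. For $K=[0,1]$, say, first countability no longer distinguishes the two spaces.

The map $\arctan\circ f$ suggests another distinguishing feature: its image is norm-bounded, whereas, as we will see, nonempty weakly open sets in infinite dimensions are unbounded. The theorem is that a local form of this boundedness is forced.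

## 2. Local norm-boundedness and the statements

All vector spaces are real. A *Tychonoff* space is a Hausdorff space in which a point and a closed set not containing it can be separated by a continuous function into $[0,1]$. Compact Hausdorff spaces are Tychonoff. For Tychonoff $X$, $C_p(X)$ is the set of all continuous functions $X\to\mathbb R$ with the pointwise topology. A base of neighborhoods of $f_0$ consists of the sets
$$\{f:|f-f_0|<\varepsilon\text{ on }F\},\qquad F\subset X\text{ finite},\ \varepsilon>0 .$$
For a Banach space $H$, $H^*$ is its dual with the dual norm, and $w^*=\sigma(H^*,H)$ is the weakest topology on $H^*$ making all evaluations at elements of $H$ continuous.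

**Definition.** A map $\Phi:C_p(X)\to H^*$ is *locally norm-bounded* if every $f_0\in C_p(X)$ has a neighborhood $N$ in $C_p(X)$ such that $\Phi(N)$ is norm-bounded in $H^*$.

For example, view $C(S)$ as a subspace of its bidual $H^*$, where $H=C(S)^*$. The map $f\mapsto f(0)\mathbf 1+\arctan\circ f$ is locally norm-bounded, although its image is unbounded: on the neighborhood $\{f:|f(0)-f_0(0)|<1\}$ of $f_0$ its norm is at most $|f_0(0)|+1+\pi/2$. The identity $f\mapsto f$ is not locally norm-bounded. Given a finite $F\subset S$, take $f$ vanishing on $F$ and equal to $1$ at some isolated point outside $F$. All functions $f_0+tf$, $t\in\mathbb R$, then lie in $\{|\cdot-f_0|<\varepsilon\text{ on }F\}$.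

**Theorem 1.** Let $X$ be a Tychonoff space, $H$ a Banach space, and $\Phi:C_p(X)\to(H^*,w^*)$ a continuous (not necessarily linear) map. Then $\Phi$ is locally norm-bounded.

**Theorem 2.** Let $X$ be Tychonoff, $H$ a Banach space, and $E\subset H^*$ an infinite-dimensional linear subspace with the topology induced by $w^*$. Then for every continuous map $\Phi:C_p(X)\to E$, every $f_0\in C_p(X)$ has a neighborhood $N$ such that $\Phi(N)$ has empty interior in $E$. In particular, $\Phi$ is not open, and $C_p(X)$ is not homeomorphic to $E$.

**Corollary 3.** If $X$ is Tychonoff and $E$ is an infinite-dimensional normed space with its weak topology, then $C_p(X)$ and $E$ are not homeomorphic. In particular, for compact $K$ and infinite compact $L$, $C_p(K)$ and $C_w(L)$ are not homeomorphic. Taking $L=K$: there is no infinite compact $K$ with $C_p(K)$ homeomorphic to $C_w(K)$.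

**Corollary 4.** Let $X\ne\emptyset$ be Tychonoff and $E$ a normed space with its weak topology. Then $C_p(X)$ is homeomorphic to $E$ if and only if $X$ is finite and $\dim E=|X|$.

Here "compact" includes Hausdorff. The tools are the Baire category theorem, the uniform boundedness principle, the compactification $\beta X$ of a Tychonoff space, and the following elementary separation fact.

**Fact 5.** If $X$ is Tychonoff, $G\subset X$ is finite and $V\supset G$ is open, there is a continuous $u:X\to[0,1]$ with $u=0$ on $G$ and $u=1$ on $X\setminus V$.

For each $x\in G$ take a continuous $h_x:X\to[0,1]$ with $h_x(x)=0$ and $h_x=1$ off $V$, and let $u$ be the minimum of the $h_x$ (and $u=1$ if $G=\emptyset$). As a consequence, if $x_1,\dots,x_m$ are distinct points of $X$, there are continuous $g_i$ with $g_i(x_l)=\delta_{il}$: apply Fact 5 with $G=\{x_i\}$ and $V=X\setminus\{x_l:l\ne i\}$, and put $g_i=1-u$.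

## 3. Open sets contain lines: Theorem 2 and Corollary 3 from Theorem 1

The purpose of this section is to see that everything rests on Theorem 1.

**Proof of Theorem 2, given Theorem 1.** Regard $\Phi$ as a continuous map into $(H^*,w^*)$. By Theorem 1, $f_0$ has a neighborhood $N$ with $\Phi(N)$ norm-bounded. Shrinking $N$, we may take it open. We show that every nonempty open $W\subset E$ is norm-unbounded, so that $\Phi(N)$ contains no such $W$.

Let $e_0\in W$. There are $h_1,\dots,h_k\in H$ and $\varepsilon>0$ with
$$\{e\in E:|(e-e_0)(h_i)|<\varepsilon,\ i\le k\}\subset W .$$
The linear map $E\to\mathbb R^k$, $e\mapsto(e(h_1),\dots,e(h_k))$, has a nonzero vector $v$ in its kernel because $\dim E=\infty$. Hence $W$ contains the whole line $\{e_0+tv:t\in\mathbb R\}$ and is unbounded. So $\Phi(N)$ has empty interior in $E$. Since $N$ is open and $\Phi(N)$ is nonempty with empty interior, $\Phi(N)$ is not open and $\Phi$ is not an open map. A homeomorphism onto $E$ would be continuous and open, so there is none. $\square$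

**Proof of Corollary 3, given Theorem 2.** Put $H=E^*$, which is a Banach space even if $E$ is not complete. Embed $E$ canonically and isometrically in $E^{**}=H^*$. The topology that $\sigma(E^{**},E^*)$ induces on $E$ is the weakest one making all $\varphi\in E^*$ continuous, that is, the weak topology. So Theorem 2 applies. For the second sentence, take $X=K$ and $E=C(L)$. This space is infinite-dimensional: for every $m$, choose $m$ distinct points $x_1,\dots,x_m$ of $L$ and functions $g_i\in C(L)$ with $g_i(x_l)=\delta_{il}$ (Urysohn's lemma, or Fact 5), and the $g_i$ are linearly independent. The third sentence is the case $L=K$. $\square$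

It is instructive to see how strong Theorem 1 is for linear maps. If $\Phi$ is linear and $\Phi(N)$ is bounded for $N=\{f:|f|<\varepsilon\text{ on }D\}$ with $D$ finite, then $N$ contains the subspace $Z=\{f:f=0\text{ on }D\}$. So $\Phi(Z)$ is a bounded subspace, that is, $\Phi(Z)=\{0\}$, and $\Phi$ has rank at most $|D|$. The map $\arctan\circ f$ of Section 1 shows that nonlinear maps are not limited in this way.

## 4. One functional at a time, and a category argument that needs $X$ countable

Now fix $X$, $H$, $\Phi$ as in Theorem 1 and a point $f_0$. The map $f\mapsto\Phi(f_0+f)-\Phi(f_0)$ is again continuous from $C_p(X)$ to $(H^*,w^*)$, and it is bounded on a neighborhood of $0$ if and only if $\Phi$ is bounded on a neighborhood of $f_0$. So we may and do assume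
$$f_0=0,\qquad \Phi(0)=0 .$$
Write $\langle\nu,\Phi f\rangle$ for the value of $\Phi(f)\in H^*$ at $\nu\in H$. For finite $F\subset X$ and $n\ge1$ consider
$$Q(F,n)=\Bigl\{\nu\in H:\ |\langle\nu,\Phi f\rangle|\le1\ \text{ for all } f\in C(X)\text{ with }|f|<\tfrac1n\text{ on }F\Bigr\}.\tag{1}$$

Each $\nu\in H$ lies in some $Q(F,n)$. Indeed, $f\mapsto\langle\nu,\Phi f\rangle$ is continuous on $C_p(X)$ and vanishes at $0$. So there are a finite $F$ and $\varepsilon>0$ such that $|f|<\varepsilon$ on $F$ implies $|\langle\nu,\Phi f\rangle|\le1$, and then
$$\nu\in Q(F,n)\quad\text{for every } n\ge1/\varepsilon .\tag{2}$$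

Moreover, a single $Q(F,n)$ with interior is all we need.

**Lemma 6.** If some $Q(D,n)$, $D$ finite, contains a nonempty norm-open set $O'$, then $\Phi$ is norm-bounded on the neighborhood $N=\{f:|f|<\frac1n\text{ on }D\}$ of $0$.

*Proof.* Choose $\nu_0\in O'$ and $r>0$ such that $\|\nu-\nu_0\|<r$ implies $\nu\in O'$. For $f\in N$ and $\|\tau\|<r$,
$$|\langle\tau,\Phi f\rangle|\le|\langle\nu_0+\tau,\Phi f\rangle|+|\langle\nu_0,\Phi f\rangle|\le1+1=2 .$$
Hence $\|\Phi f\|\le2/r$ for all $f\in N$. $\square$

The natural thing to try is to imitate the proof of the uniform boundedness principle. Each $Q(F,n)$ is norm-closed, being an intersection of closed sets $\{\nu:|\langle\nu,\Phi f\rangle|\le1\}$. If $X$ is countable, there are only countably many pairs $(F,n)$ with $F\subset X$ finite. By (2) the closed sets $Q(F,n)$ cover $H$, Baire's theorem gives one with nonempty interior, and Lemma 6 finishes the proof.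

If $X$ is uncountable, the cover by the sets $Q(F,n)$ is uncountable and Baire's theorem says nothing about it. What can be kept countable is the size of $F$. Let
$$P_n=\bigcup\{Q(F,n):F\subset X,\ |F|\le n\}.\tag{3}$$
By (2), $\nu\in P_n$ as soon as $n\ge\max(|F|,1/\varepsilon)$, so $H=\bigcup_nP_n$. Baire's theorem then yields an $n$ such that $P_n$ is dense in a nonempty open set. But different $\nu\in P_n$ come with different sets $F$, and $P_n$ is an infinite union of closed sets, so we cannot simply pass to limits.

Here is the difficulty in miniature. On $S$, take $\Phi(f)=\arctan\circ f$, $H=C(S)^*$, $n=2$, and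
$$\nu_j=\delta_0+\tfrac1j\delta_{1/j}\ \longrightarrow\ \delta_0\quad\text{in norm.}$$
Since $|\arctan t|\le|t|$, the set $\{0,1/j\}$ is a legitimate choice of $F$ for $\nu_j$: if $|f|<\frac12$ at $0$ and $1/j$, then $|\langle\nu_j,\Phi f\rangle|\le\frac12(1+\frac1j)\le1$. These sets have the common part $\{0\}$ and a part $\{1/j\}$ that wanders. Suppose we want the estimate for the limit $\delta_0$ and a function $f$ of which we know only that $|f|<\frac12$ at the common part $0$. In this example the estimate is of course clear directly. But the information carried by $F(\nu_j)=\{0,1/j\}$ does not apply to $f$, which may be large at $1/j$.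

The remedy is to *change the function instead of the functional*. Replace $f$ by $f_j=u_jf$, where $u_j$ vanishes on the wandering part of $F(\nu_j)$ and equals $1$ outside a neighborhood $V_j$ of it. Then the information about $\nu_j$ applies to $f_j$. If every point of $X$ lies in only finitely many $V_j$, then $f_j\to f$ pointwise, so $\Phi f_j\to\Phi f$ in $w^*$. A $w^*$-convergent sequence is norm-bounded, and this allows us to replace $\nu_j$ by $\nu$ in $\langle\nu_j,\Phi f_j\rangle$ at small cost. Two things have to be supplied: neighborhoods $V_j$ that overlap only finitely often at each point, and a common part $D$ such that the rest of $F(\nu)$ really can be made to wander.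

## 5. Spreading out finite sets of bounded size

The purpose of this section is to supply the neighborhoods $V_j$.

**Lemma 7.** Let $X$ be Tychonoff, and let $(G_j)_{j\ge1}$ be pairwise disjoint finite subsets of $X$ with $|G_j|\le n$ for all $j$. Then there are an infinite set $J\subset\mathbb N$ and open sets $V_j\supset G_j$ in $X$ $(j\in J)$ such that every point of $X$ belongs to at most $n$ of the sets $V_j$, $j\in J$.

Passing to a subsequence is necessary. Let $X=[0,1]$ and let $G_j=\{q_j\}$, where $(q_j)$ enumerates the rationals of $[0,1]$ without repetition. For any open $V_j\ni q_j$, each set $\bigcup_{j\ge m}V_j$ is open and dense, so by Baire's theorem some point lies in all of them, that is, in infinitely many $V_j$.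

*Proof of Lemma 7.* **Step A: sequences of points.** This step proves the case of one-point sets: *a sequence $(x_j)$ of distinct points of $X$ has a subsequence with pairwise disjoint open neighborhoods.* Work in the compact Hausdorff space $\beta X\supset X$. The infinite set $\{x_j\}$ has an accumulation point $p\in\beta X$, and since $\beta X$ is Hausdorff, every neighborhood of $p$ contains $x_j$ for infinitely many $j$. Put $W_0=\beta X$ and $j_0=0$. Given an open $W_{i-1}\ni p$, choose $j_i>j_{i-1}$ with $x_{j_i}\in W_{i-1}\setminus\{p\}$. This is possible because infinitely many $j$ satisfy $x_j\in W_{i-1}$ and at most one of them has $x_j=p$. Then choose disjoint open sets $U_i\ni x_{j_i}$ and $W_i\ni p$, both contained in $W_{i-1}$. If $i<k$, then $U_k\subset W_{k-1}\subset W_i$, which is disjoint from $U_i$. The sets $U_i\cap X$ are open in $X$, pairwise disjoint, and contain the points $x_{j_i}$.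

**Step B: finite sets.** This step applies Step A coordinate by coordinate. Some value $r\le n$ is taken by $|G_j|$ for infinitely many $j$. Restrict to those $j$. If $r=0$, put $V_j=\emptyset$. Otherwise write $G_j=\{x_j^1,\dots,x_j^r\}$. For each fixed $i$, the points $x^i_j$ are distinct for distinct $j$, because the $G_j$ are pairwise disjoint. Apply Step A successively for $i=1,\dots,r$, each time passing to a further subsequence. This gives an infinite $J$ and open $U^i_j\ni x^i_j$ such that for each $i$ the sets $U^i_j$ $(j\in J)$ are pairwise disjoint. Put $V_j=\bigcup_{i\le r}U^i_j\supset G_j$. A point of $X$ lies, for each $i$, in at most one $U^i_j$, so it lies in at most $r\le n$ of the sets $V_j$. $\square$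

## 6. Proof of Theorem 1

We keep the normalization $f_0=0$, $\Phi(0)=0$ and the sets $Q(F,n)$, $P_n$ from (1) and (3). For each $n$ and each $\nu\in P_n$ fix once and for all a finite set $F_n(\nu)\subset X$ with
$$|F_n(\nu)|\le n,\qquad |f|<\tfrac1n\text{ on }F_n(\nu)\ \Longrightarrow\ |\langle\nu,\Phi f\rangle|\le1\quad(f\in C(X)).\tag{4}$$

**Step 1 (a uniform size on a dense set).** The aim is to fix $n$. We saw after (3) that $H=\bigcup_nP_n$. Since $H$ is complete, Baire's theorem shows that some $P_n$ is not nowhere dense. So there is a nonempty norm-open $O\subset H$ contained in the closure of $P_n$, that is, $P_n\cap O$ is dense in $O$. Fix this $n$ and write $F(\nu)=F_n(\nu)$.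

**Step 2 (the common part $D$).** The aim is to find a finite set $D$ contained in many of the sets $F(\nu)$ such that the remainders $F(\nu)\setminus D$ can avoid any prescribed finite set.

Call a pair $(D,O')$ *admissible* if $D\subset X$ is finite, $O'\subset O$ is nonempty and open, and $\{\nu\in P_n\cap O':D\subset F(\nu)\}$ is dense in $O'$. The pair $(\emptyset,O)$ is admissible by Step 1. If $(D,O')$ is admissible, then the dense set in question is nonempty, so $D\subset F(\nu)$ for some $\nu$, and therefore $|D|\le n$. Hence there is an admissible pair $(D,O')$ with $|D|$ maximal. Fix it and put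
$$\Sigma=\{\nu\in P_n\cap O':D\subset F(\nu)\},$$
a dense subset of $O'$.

**Claim 8.** For every nonempty open $W\subset O'$ and every finite $A\subset X\setminus D$ there is $\nu\in\Sigma\cap W$ with $F(\nu)\cap A=\emptyset$.

Suppose this fails for some $W$ and $A$. Then every $\nu\in\Sigma\cap W$ has $F(\nu)\cap A\ne\emptyset$, so
$$\Sigma\cap W=\bigcup_{p\in A}\Sigma_p,\qquad \Sigma_p=\{\nu\in\Sigma\cap W:p\in F(\nu)\}.$$
The set $\Sigma\cap W$ is dense in $W$. In particular it is nonempty, so $A\neq\emptyset$. We claim that some $\Sigma_p$ is dense in some nonempty open $W'\subset W$. If not, list $A=\{p_1,\dots,p_m\}$ and let $W_0=W$. Since $\Sigma_{p_i}$ is not dense in $W_{i-1}$, we can choose successively nonempty open $W_i\subset W_{i-1}$ with $W_i\cap\Sigma_{p_i}=\emptyset$. Then $W_m$ is a nonempty open subset of $W$ that misses $\Sigma\cap W$, contradicting density.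

For this $p$ and $W'$, every $\nu\in\Sigma_p\cap W'$ lies in $P_n\cap W'$ and satisfies $D\cup\{p\}\subset F(\nu)$, and such $\nu$ are dense in $W'$. So $(D\cup\{p\},W')$ is admissible. Since $p\notin D$, it has $|D\cup\{p\}|=|D|+1$, contradicting the maximality of $|D|$. This proves Claim 8.

**Step 3 (the set $D$ serves every functional in $O'$).** The aim is to show $O'\subset Q(D,n)$, that is:
$$|\langle\nu,\Phi f\rangle|\le1\quad\text{for all }\nu\in O'\text{ and all }f\in C(X)\text{ with }|f|<\tfrac1n\text{ on }D .\tag{5}$$

Fix such $\nu$ and $f$.

*Choice of functionals.* Choose $\nu_1,\nu_2,\dots\in\Sigma$ inductively with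
$$\|\nu_j-\nu\|<\tfrac1j,\qquad F(\nu_j)\cap\Bigl(\bigcup_{i<j}F(\nu_i)\setminus D\Bigr)=\emptyset .$$
This is possible by Claim 8 with $W=\{\mu\in O':\|\mu-\nu\|<1/j\}$, which contains $\nu$, and $A=\bigcup_{i<j}F(\nu_i)\setminus D$. Put $G_j=F(\nu_j)\setminus D$. Since $\nu_j\in\Sigma$, we have $D\subset F(\nu_j)$ and so $F(\nu_j)=D\cup G_j$. The sets $G_j$ are finite, pairwise disjoint, and $|G_j|\le n$.

*Choice of neighborhoods.* By Lemma 7, after passing to a subsequence and renumbering, there are open $V_j\supset G_j$ such that each point of $X$ lies in at most $n$ of the $V_j$. We still have $\|\nu_j-\nu\|\to0$. The finite set $D$ is closed and disjoint from $G_j$, so we may replace $V_j$ by $V_j\setminus D$ and assume $V_j\cap D=\emptyset$.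

*Change of the function.* By Fact 5 there is a continuous $u_j:X\to[0,1]$ with $u_j=0$ on $G_j$ and $u_j=1$ on $X\setminus V_j$. Put $f_j=u_jf\in C(X)$.

*The estimate for $\nu_j$ and $f_j$.* On $G_j$ we have $f_j=0$. On $D$ we have $u_j=1$, because $D\cap V_j=\emptyset$, so $f_j=f$ and $|f_j|<\frac1n$ there. Thus $|f_j|<\frac1n$ on $F(\nu_j)=D\cup G_j$, and (4) gives
$$|\langle\nu_j,\Phi f_j\rangle|\le1\quad\text{for all }j.\tag{6}$$

*Convergence.* Each $x\in X$ lies in only finitely many $V_j$, so $u_j(x)=1$ and $f_j(x)=f(x)$ for all but finitely many $j$. Hence $f_j\to f$ in $C_p(X)$. By continuity of $\Phi$, $\Phi f_j\to\Phi f$ in $w^*$, which means $\langle\tau,\Phi f_j\rangle\to\langle\tau,\Phi f\rangle$ for every $\tau\in H$. In particular, for each $\tau\in H$ the real sequence $(\langle\tau,\Phi f_j\rangle)_j$ is bounded. Since $H$ is a Banach space, the uniform boundedness principle gives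
$$R:=\sup_j\|\Phi f_j\|<\infty .\tag{7}$$

*Passage to the limit.* By (6) and (7),
$$|\langle\nu,\Phi f_j\rangle|\le|\langle\nu_j,\Phi f_j\rangle|+\|\nu-\nu_j\|\,\|\Phi f_j\|\le1+R\,\|\nu-\nu_j\| .$$
As $j\to\infty$, the left side tends to $|\langle\nu,\Phi f\rangle|$ and the right side tends to $1$. This proves (5).

**Step 4 (from functionals to the norm).** The aim is to convert (5) into a norm bound. By (5), the nonempty norm-open set $O'$ is contained in $Q(D,n)$. Lemma 6 shows that $\Phi$ is norm-bounded on $N=\{f\in C(X):|f|<\frac1n\text{ on }D\}$, which is a neighborhood of $0$ in $C_p(X)$. This proves Theorem 1. $\square$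

With Section 3, Theorem 2 and Corollary 3 are now proved: $C_p(K)$ and $C_w(K)$ are not homeomorphic for any infinite compact $K$.

Note that $f$ was fixed before the functionals $\nu_j$, the neighborhoods $V_j$ and the bound $R$ were chosen. So $R$ may depend on $\nu$ and $f$, and this does no harm, because $R$ disappears in the limit.

## 7. When $C_p(X)$ is homeomorphic to a normed space with its weak topology

**Proof of Corollary 4.** Suppose first that $X$ is finite and $\dim E=|X|$. A finite Hausdorff space is discrete, so $C_p(X)=\mathbb R^{|X|}$. The weak topology of a finite-dimensional normed space is its usual Euclidean topology, so $E$ is homeomorphic to $\mathbb R^{|X|}$ as well.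

Conversely, suppose $C_p(X)$ and $E$ are homeomorphic. By Corollary 3, $d=\dim E$ is finite, so $C_p(X)$ is homeomorphic to $\mathbb R^d$.

We first show $|X|\le d$. Otherwise choose $d+1$ distinct points $x_1,\dots,x_{d+1}\in X$ and continuous $g_i$ with $g_i(x_l)=\delta_{il}$. The map
$$\mathbb R^{d+1}\to C_p(X),\qquad (t_1,\dots,t_{d+1})\mapsto\sum_it_ig_i,$$
is continuous, and evaluation at $x_1,\dots,x_{d+1}$ recovers $(t_1,\dots,t_{d+1})$ continuously. So the map is a homeomorphism onto its image, and $\mathbb R^{d+1}$ embeds in $\mathbb R^d$. Composing with the inclusion $\mathbb R^d\times\{0\}\subset\mathbb R^{d+1}$, we get a continuous injection $\mathbb R^{d+1}\to\mathbb R^{d+1}$ whose image lies in a hyperplane and so is not open. This contradicts invariance of domain.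

So $X$ is finite, $C_p(X)=\mathbb R^{|X|}$ is homeomorphic to $\mathbb R^d$, and $|X|=d$ by invariance of dimension. $\square$

## 8. Completeness of $H$ and openness of $\Phi$

**Completeness of $H$ cannot be dropped in Theorems 1 and 2.** Let $K$ be infinite compact and let $H=\operatorname{span}\{\delta_x:x\in K\}$ with the norm $\|\sum a_i\delta_{x_i}\|=\sum|a_i|$ ($x_i$ distinct). A function $f\in C(K)$ acts on $H$ by $\sum a_i\delta_{x_i}\mapsto\sum a_if(x_i)$. Since $|\sum a_if(x_i)|\le\|f\|_\infty\sum|a_i|$, and since testing on $\delta_x$ gives $|f(x)|$, we have $C(K)\subset H^*$ and the dual norm restricted to $C(K)$ is the supremum norm. The topology $\sigma(C(K),H)$ is the pointwise topology. So the identity $\Phi:C_p(K)\to(C(K),\sigma(C(K),H))$ is a homeomorphism onto an infinite-dimensional subspace of $H^*$. It is not locally norm-bounded: given finite $F$, choose $x\in K\setminus F$ and $g\in C(K)$ with $g=0$ on $F$ and $g(x)=1$. Then $f_0+tg$ lies in $\{f:|f-f_0|<\varepsilon\text{ on }F\}$ for all $t\in\mathbb R$.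

One can see Step 1 fail here, with $f_0=0$. If $\nu=\sum a_i\delta_{x_i}$ with all $a_i\ne0$, then a set $F$ as in (4) must contain every $x_i$: otherwise, take $f$ equal to $0$ on $F$ and at the other $x_l$, and very large at $x_i$. So every element of $P_n$ has at most $n$ points in its support. Now let $O\subset H$ be nonempty and open. Starting from an element of $O$ and adding small masses at new points, we find $\mu\in O$ with at least $n+1$ points in its support. Let $c>0$ be the smallest absolute value of its nonzero coefficients. Any element with support of at most $n$ points vanishes at some point of the support of $\mu$, so it is at distance at least $c$ from $\mu$. Hence $P_n$ is not dense in $O$. Thus each $P_n$ is nowhere dense while $H=\bigcup_nP_n$. In particular, $H$ is incomplete, by Baire's theorem.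

**Openness cannot be dropped in Theorem 2: continuous bijections can exist.** By the Kadec–Anderson theorem, the Banach space $\ell_2$ with its norm topology is homeomorphic to $\mathbb R^\omega=C_p(\mathbb N)$, where $\mathbb N$ is discrete. Composing this homeomorphism with the identity of $\ell_2$ from the norm topology to the weak topology gives a continuous bijection of $C_p(\mathbb N)$ onto $\ell_2$ with its weak topology. By Theorem 2, applied with $H=\ell_2$ and $E=H^*=\ell_2$, this bijection is not open.
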